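\title{When is $A\oplus A^T$ a direct sum of truncated Toeplitz operators?}

\begin{abstract}
Every truncated Toeplitz operator on a finite-dimensional model space is unitarily equivalent to a symmetric matrix, and so is $A\oplus A^T$ for every square matrix $A$. We show that $A\oplus A^T$ need not be unitarily equivalent to a direct sum of truncated Toeplitz operators. For $n\times n$ matrices $A$ it always is when $n\le 2$; for $n=3$ it is exactly when $A$ is unitarily equivalent to $A^T$; for each $n\ge4$ we give an explicit counterexample; and for $n\ge12$ almost every $A$ is a counterexample. The proof writes truncated Toeplitz operators as solutions of a rank-two commutator equation and folds this equation for $A\oplus A^T$ into an equation for a real-linear operator on $\mathbb{C}^n$.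
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\mathbb{D}$ be the open unit disk, $\mathbb{T}$ the unit circle with normalized arc length $dm$, $L^2=L^2(\mathbb{T},dm)$, and $H^2\subset L^2$ the Hardy space. For a nonconstant finite Blaschke product $u$, the \emph{model space} is $\mathcal{K}_u=H^2\ominus uH^2$, and $P_u$ is the orthogonal projection of $L^2$ onto $\mathcal{K}_u$. The space $\mathcal{K}_u$ is finite-dimensional and consists of rational functions without poles on the closed disk, so $\phi f\in L^2$ whenever $\phi\in L^2$ and $f\in\mathcal{K}_u$. The \emph{truncated Toeplitz operator} (TTO) with symbol $\phi\in L^2$ is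
\[
A^u_\phi:\mathcal{K}_u\to\mathcal{K}_u,\qquad A^u_\phi f=P_u(\phi f).
\]
All model spaces in this paper are of this finite-dimensional kind. For $u=z^N$ the space $\mathcal{K}_u$ has the orthonormal basis $1,z,\dots,z^{N-1}$, and the matrix of $A^u_\phi$ is the Toeplitz matrix $(\hat\phi(i-j))$; TTOs are Toeplitz matrices with $z^N$ replaced by a general $u$.

We write $\cong$ for unitary equivalence, $\langle x,y\rangle=y^*x$ for the inner product of $\mathbb{C}^N$, $A^T$ for the transpose, $\overline{A}$ for the entrywise conjugate, and $[M,M']=MM'-M'M$. Which matrices are, up to $\cong$, finite direct sums $A^{u_1}_{\phi_1}\oplus\dots\oplus A^{u_r}_{\phi_r}$ of TTOs? There is one immediate restriction: every TTO is unitarily equivalent to a symmetric matrix $S=S^T$ (Proposition~\ref{prop:normal}), hence so is every direct sum of TTOs. On the other hand, any $A\in\mathbf{M}_n(\mathbb{C})$ produces a matrix that meets this restriction, namely $T=A\oplus A^T$. To see this, recall that a \emph{conjugation} is an antilinear map $C$ with $C^2=I$ and $\langle Cx,Cy\rangle=\langle y,x\rangle$.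 The map
\begin{equation}\label{eq:swap}
C_1(x,y)=(\bar y,\bar x)\qquad(x,y\in\mathbb{C}^n)
\end{equation}
is a conjugation, and $C_1TC_1(x,y)=C_1(A\bar y,A^T\bar x)=(A^*x,\overline{A}y)=T^*(x,y)$. The vectors $(e_j,e_j)/\sqrt2$ and $(ie_j,-ie_j)/\sqrt2$ form an orthonormal basis fixed by $C_1$, and for $C_1$-fixed $f,g$ we have $\langle Tf,g\rangle=\langle g,C_1Tf\rangle=\langle g,T^*f\rangle=\langle Tg,f\rangle$. So the matrix of $T$ in this basis is symmetric. The matrices $A\oplus A^T$ are therefore a natural test of whether symmetry is the only restriction. The following question is taken from \cite{GR}.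

\medskip
\noindent\textbf{Question.} \emph{Is $A\oplus A^T$ unitarily equivalent to a direct sum of truncated Toeplitz operators for every $n\ge1$ and every $A\in\mathbf{M}_n(\mathbb{C})$?}
\medskip

Call $A$ \emph{good} if $A\oplus A^T$ is unitarily equivalent to a direct sum of TTOs. The answer to the question is no.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] If $n\le2$, every $A\in\mathbf{M}_n(\mathbb{C})$ is good.
\item[(2)] A matrix $A\in\mathbf{M}_3(\mathbb{C})$ is good if and only if $A\cong A^T$. In particular,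
\[
A=\begin{pmatrix}0&1&0\\0&0&2\\0&0&0\end{pmatrix}
\]
is not good.
\item[(3)] For $n\ge4$ let $X_n=\operatorname{diag}(1,\dots,n)$, and let $Y_n=(y_{ij})$ be the Hermitian matrix with $y_{12}=y_{23}=1$, $y_{31}=i$, $y_{3\ell}=1$ for $4\le\ell\le n$, with the conjugate entries in the transposed positions and zeros elsewhere. Then $A_n=X_n+iY_n$ is not good.
\item[(4)] For $n\ge12$ the good matrices form a set of Lebesgue measure $0$ in $\mathbf{M}_n(\mathbb{C})$.
\end{enumerate}
Thus every $A\in\mathbf{M}_n(\mathbb{C})$ is good exactly when $n\le2$.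
\end{theorem}

The matrix in (2) is not equivalent to its transpose: a unit vector in $\ker A^2\ominus\ker A=\mathbb{C}e_2$ is sent by $A$ to a vector of norm $1$, while a unit vector in $\ker (A^T)^2\ominus\ker A^T=\mathbb{C}e_2$ is sent by $A^T$ to a vector of norm $2$.

A count of parameters suggests the answer for large $n$. Up to $\cong$, a TTO of size $N=2n$ depends on at most $6N=12n$ real parameters, whereas $\mathbf{M}_n(\mathbb{C})$ has real dimension $2n^2$ and unitary orbits of dimension at most $n^2-1$, which leaves $n^2+1$ parameters. This is the proof of (4), and it works exactly when $n^2+1>12n$. For $n=3$ the count is $36$ against $10$ and points, if anywhere, to a positive answer; that the answer is negative for every $3\times3$ matrix with $A\not\cong A^T$ needs a structural argument.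

That argument runs as follows. In a suitable basis the TTOs on a model space are the symmetric matrices $S$ with $[D,S]=bc^T-cb^T$, where $D$ is a fixed real diagonal matrix with cyclic vector $c$ (Section~\ref{sec:normal}); this gives the positive results at once (Section~\ref{sec:positive}). If $A$ is irreducible and $A\not\cong A^T$, a good $A\oplus A^T$ must be a single TTO (Section~\ref{sec:count}), and the commutator equation folds down to an equation for a real-linear operator $\mathcal{L}$ on $\mathbb{C}^n$ that almost commutes with the real and imaginary parts of $A$ (Section~\ref{sec:fold}). The antilinear part of $\mathcal{L}$ then almost intertwines $A^T$ with $A$. Sections~\ref{sec:equations}--\ref{sec:large} show that in the cases (2) and (3) this is incompatible with $A\not\cong A^T$.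

\subsection*{Conventions}
We write $A=X+iY$ with $X=\frac12(A+A^*)$ and $Y=\frac1{2i}(A-A^*)$ Hermitian; these are the \emph{real and imaginary parts} of $A$. For Hermitian $H$ one has $H^T=\overline{H}$, so the real and imaginary parts of $A^T$ are $\overline{X}$ and $\overline{Y}$. A subspace \emph{reduces} $A$ if it is invariant under $A$ and $A^*$, equivalently under $X$ and $Y$, and $A$ is \emph{irreducible} if only $0$ and $\mathbb{C}^n$ reduce it. Entrywise conjugation of subspaces shows that $A$ is irreducible if and only if $A^T$ is. If $A\cong B$ then $A^T\cong B^T$; in particular, if $A$ or $A^T$ is equivalent to a symmetric matrix, then $A\cong A^T$. We use Schur's lemma in the following form.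

\begin{lemma}\label{lem:schur}
Let $A$ and $B$ be irreducible square matrices.
\begin{enumerate}
\item[(a)] A matrix commuting with $A$ and $A^*$ is scalar.
\item[(b)] If $Z\ne0$ satisfies $AZ=ZB$ and $A^*Z=ZB^*$, then $A\cong B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $Z$ commutes with $A$ and $A^*$, so do $Z^*$ and the real and imaginary parts of $Z$. Their eigenspaces reduce $A$, so both parts are scalar. (b) Taking adjoints gives $Z^*A^*=B^*Z^*$ and $Z^*A=BZ^*$. Hence $ZZ^*$ commutes with $A,A^*$ and $Z^*Z$ commutes with $B,B^*$. By (a) both are scalars, nonzero since $Z\neq0$, so $Z$ is a multiple of a unitary matrix.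
\end{proof}

\section{A normal form for truncated Toeplitz operators}\label{sec:normal}

Let $t=(t_1,\dots,t_N)$ be distinct real numbers and $c=(c_1,\dots,c_N)$ nonzero real numbers. Let $\mathcal{S}(t,c)$ be the complex vector space of symmetric matrices $S\in\mathbf{M}_N(\mathbb{C})$ for which there is $a\in\mathbb{C}^N$ with
\begin{equation}\label{eq:S}
(t_i-t_j)S_{ij}=c_ic_j(a_i-a_j)\qquad\text{for all }i,j .
\end{equation}
The diagonal of $S$ is free, and the off-diagonal part determines and is determined by $a$ modulo constant vectors, so $\dim\mathcal{S}(t,c)=2N-1$. With $D_t=\operatorname{diag}(t)$ and $b_i=c_ia_i$, condition \eqref{eq:S} reads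
\begin{equation}\label{eq:Scomm}
[D_t,S]=bc^T-cb^T\qquad\text{for some }b\in\mathbb{C}^N .
\end{equation}

\begin{proposition}\label{prop:normal}
A matrix $M\in\mathbf{M}_N(\mathbb{C})$ is unitarily equivalent to a TTO if and only if $M\cong S$ for some $t,c$ as above and some $S\in\mathcal{S}(t,c)$.
\end{proposition}

We recall the facts used. Let $u$ have zeros $\lambda_1,\dots,\lambda_N\in\mathbb{D}$ and put $q(z)=\prod_k(1-\bar\lambda_kz)$. Then $\mathcal{K}_u=\{p/q:\deg p\le N-1\}$. For $\lambda\in\mathbb{D}$ the function $k_\lambda=(1-\overline{u(\lambda)}u)/(1-\bar\lambda z)$ lies in $\mathcal{K}_u$ and $\langle f,k_\lambda\rangle=f(\lambda)$ for $f\in\mathcal{K}_u$. The map $u:\mathbb{T}\to\mathbb{T}$ is an $N$-fold covering. Finally, a nonconstant rational function with no poles on the closed disk and modulus $1$ on $\mathbb{T}$ is a finite Blaschke product.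

The entries of a TTO in a basis $(e_j)$ are the integrals of $\phi$ against $e_j\overline{e_i}$. The idea is to choose kernels at boundary points as the basis and to pass to the real line by a Cayley transform; then $e_j\overline{e_i}$ becomes a fixed weight times $1/((\tau-t_i)(\tau-t_j))$, and \eqref{eq:S} is a partial fraction identity.

\begin{proof}
\emph{A TTO has a matrix in some $\mathcal{S}(t,c)$.} Let $\deg u=N$ and fix $\omega\in\mathbb{T}\setminus\{u(1)\}$. The equation $u=\omega$ has $N$ distinct solutions $\zeta_1,\dots,\zeta_N\in\mathbb{T}\setminus\{1\}$. As $\lambda\to\zeta_j$ in $\mathbb{D}$, the kernels $k_\lambda$ converge at each point of $\mathbb{D}$ to $k_j=(1-\bar\omega u)/(1-\bar\zeta_jz)$. The polynomials $qk_\lambda$ have degree at most $N-1$, so their coefficients converge; hence $k_j\in\mathcal{K}_u$, the convergence is in norm, and $\langle f,k_j\rangle=f(\zeta_j)$ for $f\in\mathcal{K}_u$. For $i\ne j$ we get $\langle k_j,k_i\rangle=k_j(\zeta_i)=0$, and $\|k_j\|^2=k_j(\zeta_j)>0$ because $k_j\neq0$. So $k_1,\dots,k_N$ is an orthogonal basis.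

For $\zeta\in\mathbb{T}\setminus\{1\}$ put $\tau=i\frac{1+\zeta}{1-\zeta}\in\mathbb{R}$, and let $t_j=i\frac{1+\zeta_j}{1-\zeta_j}$. Then
\[
\tau-t_j=\frac{2i(\zeta-\zeta_j)}{(1-\zeta)(1-\zeta_j)},\qquad\text{so}\qquad
\frac1{1-\bar\zeta_j\zeta}=\frac{-\zeta_j}{\zeta-\zeta_j}=\frac{-2i\zeta_j}{(1-\zeta_j)}\cdot\frac{1}{(1-\zeta)(\tau-t_j)} .
\]
Multiplying $k_j/\|k_j\|$ by a unimodular constant, we obtain the orthonormal basis
\begin{equation}\label{eq:basis}
e_j=h\,\frac{c_j}{\tau-t_j},\qquad h=\frac{1-\bar\omega u}{1-\zeta},\qquad c_j=\frac{2}{|1-\zeta_j|\,\|k_j\|}>0 .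
\end{equation}
Since $\tau$ is real, the matrix of $A^u_\phi$ is
\[
S_{ij}=\langle\phi e_j,e_i\rangle=c_ic_j\int\frac{\phi\,|h|^2}{(\tau-t_i)(\tau-t_j)}\,dm ,
\]
where the factor multiplying $\phi$ is the bounded function $e_j\overline{e_i}/(c_ic_j)$. The matrix $S$ is symmetric. One would like to take $a_i=\int\phi|h|^2(\tau-t_i)^{-1}dm$, but $|h|^2/(\tau-t_i)$ is unbounded near $\zeta=1$, so we subtract the term with $i=1$:
\[
a_i=\int\phi|h|^2\Bigl(\frac1{\tau-t_i}-\frac1{\tau-t_1}\Bigr)dm=(t_i-t_1)\frac{S_{i1}}{c_ic_1}.
\]
Then $a_i-a_j=\int\phi|h|^2\bigl(\frac1{\tau-t_i}-\frac1{\tau-t_j}\bigr)dm=(t_i-t_j)S_{ij}/(c_ic_j)$, which is \eqref{eq:S}.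

\emph{Every pair $t,c$ arises.} Conjugating $S$ by a diagonal matrix with entries $\pm1$ changes the signs of the $c_j$ and keeps $t$ and $a$, so we may assume $c_j>0$. Let $\zeta_j\in\mathbb{T}\setminus\{1\}$ be the point with $i\frac{1+\zeta_j}{1-\zeta_j}=t_j$, and put
\[
\sigma_j=\tfrac14c_j^2|1-\zeta_j|^2,\qquad F(z)=\sum_j\sigma_j\frac{\zeta_j+z}{\zeta_j-z},\qquad u=\frac{F-1}{F+1}.
\]
Since $\operatorname{Re}F>0$ on $\mathbb{D}$ and $\operatorname{Re}F=0$ on $\mathbb{T}\setminus\{\zeta_1,\dots,\zeta_N\}$, the rational function $u$ has no poles on the closed disk and $|u|=1$ on $\mathbb{T}$. As $1-u=2/(F+1)$, we have $u=1$ exactly at the poles $\zeta_j$ of $F$. So $u$ is a Blaschke product of degree $N$ with $u(1)\ne1$, and we may take $\omega=1$. Because $(1-\bar\zeta_jz)\frac{\zeta_j+z}{\zeta_j-z}=\bar\zeta_j(\zeta_j+z)\to2$ as $z\to\zeta_j$,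
\[
\|k_j\|^2=k_j(\zeta_j)=\lim_{z\to\zeta_j}\frac{2}{(F(z)+1)(1-\bar\zeta_jz)}=\frac1{\sigma_j},
\]
and \eqref{eq:basis} returns the given $t$ and $c$. So the matrices of the TTOs on $\mathcal{K}_u$ form a subspace of $\mathcal{S}(t,c)$.

\emph{This subspace is all of $\mathcal{S}(t,c)$.} On $\mathbb{T}$,
\[
\mathcal{W}=\operatorname{span}\{f\bar g:f,g\in\mathcal{K}_u\}=|q|^{-2}\operatorname{span}\{\zeta^k:|k|\le N-1\}
\]
has dimension $2N-1$. Since $\langle A^u_\phi f,g\rangle=\int\phi f\bar g\,dm$, the operator $A^u_\phi$ and the functional $w\mapsto\int\phi w\,dm$ on $\mathcal{W}$ determine each other, and every functional on the finite-dimensional space $\mathcal{W}\subset L^2$ has this form. So the TTOs on $\mathcal{K}_u$ form a space of dimension $2N-1=\dim\mathcal{S}(t,c)$.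
\end{proof}

\section{The positive results}\label{sec:positive}

For $N\le2$ condition \eqref{eq:S} is no restriction: there is at most one equation, $(t_1-t_2)S_{12}=c_1c_2(a_1-a_2)$, and it can be solved for $a$. For $N=3$ it is one linear condition on the six entries of $S$, and we are free to choose $c$.

\begin{lemma}\label{lem:small}
Every matrix $M$ of size at most $2$ is unitarily equivalent to a TTO, and $M\cong M^T$.
\end{lemma}

\begin{proof}
By the remark above and Proposition~\ref{prop:normal} it suffices to show that $M$ is equivalent to a symmetric matrix. For size $2$, diagonalize the real part of $M$, then conjugate by a diagonal unitary to make the off-diagonal entry of the imaginary part real. Both parts are now real symmetric.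
\end{proof}

Applying the lemma to $A$ and $A^T$ proves Theorem~\ref{thm:main}(1). We also record a consequence for $n=3$: a reducible $A\in\mathbf{M}_3(\mathbb{C})$ is a direct sum of matrices of size at most $2$, so it is good and satisfies $A\cong A^T$.

\begin{proposition}\label{prop:if}
If $A\in\mathbf{M}_3(\mathbb{C})$ and $A\cong A^T$, then $A$ is good.
\end{proposition}

\begin{proof}
We may assume that $A$ is irreducible. Let $A=WA^TW^*$ with $W$ unitary. Transposing gives $A^T=\overline{W}AW^T$, so $A=(W\overline{W})A(W\overline{W})^*$. A unitary commuting with $A$ commutes with $A^*$, so $W\overline{W}=\kappa I$ by Lemma~\ref{lem:schur}(a). Thus $W=\kappa W^T$, and transposing once more gives $\kappa^2=1$. A skew-symmetric matrix of odd size is singular, so $W=W^T$. A symmetric unitary factors as $W=VV^T$ with $V$ unitary (Takagi): $W\overline{W}=I$ makes the entrywise real and imaginary parts of $W$ commuting real symmetric matrices, so $W=O\operatorname{diag}(e^{i\theta_j})O^T$ with $O$ real orthogonal, and $V=O\operatorname{diag}(e^{i\theta_j/2})$ works. Now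 $V^*AV=V^TA^T\overline{V}=(V^*AV)^T$, so $A\cong S=S_1+iS_2$ with $S_1,S_2$ real symmetric.

A real orthogonal change of basis makes $S_1$ diagonal and keeps $H=S_2$ real symmetric. Diagonal matrices lie in every $\mathcal{S}(t,c)$. The matrix $H$ lies in $\mathcal{S}(t,c)$ if and only if the prescribed differences $a_1-a_2$, $a_2-a_3$, $a_3-a_1$ add up to $0$; after multiplication by $c_1c_2c_3$ this is
\[
c_3(t_1-t_2)H_{12}+c_1(t_2-t_3)H_{23}+c_2(t_3-t_1)H_{31}=0 .
\]
Take $t=(1,2,3)$. At least two of $H_{12},H_{23},H_{31}$ are nonzero, since otherwise some $\mathbb{C}e_j$ would reduce $S$. A real linear form with at least two nonzero coefficients vanishes at some $c$ with all $c_j\ne0$. For this $c$ we have $S\in\mathcal{S}(t,c)$, so $A$ and $A^T\cong A$ are both equivalent to a TTO.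
\end{proof}

\section{One summand, and the count for $n\ge12$}\label{sec:count}

All negative results start from the observation that for the matrices of interest the freedom to use several summands is worth nothing.

\begin{lemma}\label{lem:single}
Let $A\in\mathbf{M}_n(\mathbb{C})$ be irreducible with $A\not\cong A^T$, let $T=A\oplus A^T$, and let $E$ be the projection onto the first summand.
\begin{enumerate}
\item[(a)] The matrices commuting with $T$ and $T^*$ are the combinations of $E$ and $I-E$.
\item[(b)] If $T\cong B\oplus B'$ with both summands of positive size, then $B\cong A$ or $B\cong A^T$.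
\item[(c)] If $A$ is good, then $T\cong S$ for some $S\in\mathcal{S}(t,c)$ with $N=2n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write such a matrix in $2\times2$ blocks. The diagonal blocks are scalar by Lemma~\ref{lem:schur}(a), and the off-diagonal blocks vanish by Lemma~\ref{lem:schur}(b). (b) The projection onto the space of $B$ commutes with $T$ and $T^*$ and is neither $0$ nor $I$, so it is $E$ or $I-E$. (c) If $T$ were a direct sum of at least two TTOs, then by (b) one of $A,A^T$ would be equivalent to a TTO, hence to a symmetric matrix, and $A\cong A^T$. So $T$ is equivalent to one TTO, and Proposition~\ref{prop:normal} applies.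
\end{proof}

A subset of $\mathbb{R}^d$ is \emph{semialgebraic} if it is a finite union of sets defined by polynomial equations and strict inequalities, and a map is semialgebraic if its graph is. By the Tarski--Seidenberg theorem, a set defined from polynomial conditions by Boolean operations and quantifiers over real variables is semialgebraic. The dimension of a finite union is the largest of the dimensions, and for a semialgebraic submanifold it is the manifold dimension. We use three facts from \cite[\S2.8]{BCR}: dimension does not increase under semialgebraic maps; for a semialgebraic map $\mathcal{E}\to\mathcal{B}$, $\dim\mathcal{E}$ is at most $\dim\mathcal{B}$ plus the largest dimension of a fiber; and a semialgebraic subset of $\mathbb{R}^d$ of dimension less than $d$ is Lebesgue null.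

\begin{proof}[Proof of Theorem~\ref{thm:main}(4)]
We identify $\mathbf{M}_n(\mathbb{C})$ with $\mathbb{R}^{2n^2}$ and cover the good matrices by three null sets.

\emph{Reducible matrices.} For $1\le k\le n-1$ consider the pairs $(\Pi,A)$ with $\Pi$ an orthogonal projection of rank $k$ and $A\Pi=\Pi A$. After a permutation of coordinates the range of $\Pi$ is the graph of a linear map $\mathbb{C}^k\to\mathbb{C}^{n-k}$, on whose entries $\Pi$ depends by real rational functions; so the projections form a set of dimension at most $2k(n-k)$. For fixed $\Pi$ the matrices $A$ form a real vector space of dimension $2k^2+2(n-k)^2$. The pairs, and hence their second components, form a set of dimension at most $2n^2-2k(n-k)<2n^2$.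

\emph{Matrices with $A\cong A^T$.} Let $g(A)=\operatorname{Im}\operatorname{tr}(X^2Y^2XY)$, a real polynomial on $\mathbb{R}^{2n^2}$. If $A\cong A^T$, one unitary carries $(X,Y)$ to $(\overline{X},\overline{Y})$, so $\operatorname{tr}(X^2Y^2XY)$ equals its own conjugate and $g(A)=0$. To see that $g\not\equiv0$, take $X=\operatorname{diag}(x_j)$ and $Y=(y_{ij})$ with zero diagonal, supported on the indices $1,2,3$, and put $\rho=y_{12}y_{23}y_{31}$. Then $\operatorname{tr}(X^2Y^2XY)=\sum_{i,j}x_i^2x_j(Y^2)_{ij}y_{ji}$. For $\{i,j,k\}=\{1,2,3\}$ we have $(Y^2)_{ij}y_{ji}=y_{ik}y_{kj}y_{ji}$, which is $\bar\rho$ for $(i,j)=(1,2),(2,3),(3,1)$ and $\rho$ for the reversed pairs; all other terms vanish. Hence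
\[
g=-\operatorname{Im}\rho\,\bigl(x_1^2x_2-x_2^2x_1+x_2^2x_3-x_3^2x_2+x_3^2x_1-x_1^2x_3\bigr),
\]
and for $\rho=i$, $(x_1,x_2,x_3)=(1,2,3)$ the bracket is $2-4+12-18+9-3=-2$. The zero set of a nonzero polynomial is null.

\emph{Good irreducible matrices with $A\not\cong A^T$.} Let $\mathcal{S}$ be the union of all $\mathcal{S}(t,c)$ with $N=2n$. It is the image of an open subset of $\mathbb{R}^{6N}$ under a rational map, the parameters being $t,c\in\mathbb{R}^N$, $a\in\mathbb{C}^N$ and the diagonal in $\mathbb{C}^N$; so $\dim\mathcal{S}\le12n$. Let $\mathcal{E}$ be the semialgebraic set of pairs $(S,A)$ with $S\in\mathcal{S}$, $A$ irreducible, $A\not\cong A^T$ and $A\oplus A^T\cong S$. If $(S,A)$ and $(S,B)$ lie in $\mathcal{E}$, then $B\cong A$ or $B\cong A^T$ by Lemma~\ref{lem:single}(b). So each fiber of $\mathcal{E}\to\mathcal{S}$ lies in two unitary orbits. An orbit is an image of $SU(n)$, because scalars act trivially, and has dimension at most $n^2-1$. Thus $\dim\mathcal{E}\le12n+n^2-1$, which is less than $2n^2$ since $n^2-12n+1>0$ for $n\ge12$. By Lemma~\ref{lem:single}(c)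 the matrices in question lie in the image of $\mathcal{E}$ under $(S,A)\mapsto A$.
\end{proof}

\section{Folding to a real-linear operator on $\mathbb{C}^n$}\label{sec:fold}

Let $T=A\oplus A^T\cong S\in\mathcal{S}(t,c)$. The difficulty in using \eqref{eq:Scomm} is that the unitary relating $T$ to $S$ is unknown, so the operator corresponding to $D_t$ has no visible relation to the splitting of $T$. What ties them together is symmetry. The operator $T$ carries two conjugations $C$ with $CTC=T^*$: the map $C_1$ of \eqref{eq:swap}, and the one coming from $S=S^T$, which commutes with $D_t$ and fixes $c$. Lemma~\ref{lem:single}(a) forces them to agree up to a phase, and then everything restricts to the $C_1$-fixed vectors $(x,\bar x)$, a copy of $\mathbb{C}^n$ viewed as a real space.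

Equip $\mathbb{C}^n\cong\mathbb{R}^{2n}$ with the real inner product $\operatorname{Re}(y^*x)$. A real-linear map $\mathcal{L}$ can be written uniquely as
\[
\mathcal{L}x=Px+Q\bar x,\qquad P,Q\in\mathbf{M}_n(\mathbb{C}),
\]
where $Px=\frac12(\mathcal{L}x-i\mathcal{L}(ix))$. We write $P=P(\mathcal{L})$; this depends real-linearly on $\mathcal{L}$. The real adjoint of $\mathcal{L}$ is $x\mapsto P^*x+Q^T\bar x$, so $\mathcal{L}$ is symmetric if and only if $P=P^*$ and $Q=Q^T$. For $p,v\in\mathbb{C}^n$ let $p\odot v$ be the real rank-one map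
\begin{equation}\label{eq:odot}
(p\odot v)x=2\operatorname{Re}(v^*x)\,p=pv^*x+pv^T\bar x .
\end{equation}
A vector $v$ is \emph{cyclic} for $\mathcal{L}$ if $\operatorname{span}_{\mathbb{R}}\{\mathcal{L}^kv:k\ge0\}=\mathbb{C}^n$. If $\mathcal{L}$ is symmetric and $v$ is cyclic, then
\begin{equation}\label{eq:cyc}
\text{no eigenvector of $\mathcal{L}$ is orthogonal to $v$, and all eigenspaces have real dimension $1$.}
\end{equation}
Indeed, an eigenvector orthogonal to $v$ is orthogonal to every $\mathcal{L}^kv$, and an eigenspace of dimension at least $2$ contains such an eigenvector.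

\begin{definition}
An \emph{admissible pair} for $A=X+iY$ is a pair $(\mathcal{L},v)$, with $\mathcal{L}$ a symmetric real-linear map on $\mathbb{C}^n$ and $v$ a cyclic vector for $\mathcal{L}$, such that for each $H\in\{X,Y\}$ there is $p_H\in\mathbb{C}^n$ with
\begin{equation}\label{eq:adm}
[\mathcal{L},H]=p_H\odot v-v\odot p_H .
\end{equation}
\end{definition}

\begin{proposition}\label{prop:fold}
If $A$ is good, irreducible and $A\not\cong A^T$, then $A$ has an admissible pair.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:single}(c), $WTW^*=S\in\mathcal{S}(t,c)$ with $W$ unitary and $N=2n$. Let $J$ be entrywise conjugation on $\mathbb{C}^{2n}$, and put $C_0=W^*JW$, $L=W^*D_tW$, $\tilde c=W^*c$. Then $C_0$ is a conjugation with $C_0TC_0=T^*$ (as $JSJ=\overline{S}=S^*$), $L=L^*$ commutes with $C_0$, and $C_0\tilde c=\tilde c$. The vectors $\tilde c,L\tilde c,\dots,L^{2n-1}\tilde c$ are linearly independent over $\mathbb{C}$, by the Vandermonde determinant, since the $t_j$ are distinct and the $c_j$ nonzero.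

The real and imaginary parts of $T$ are $\tilde H=H\oplus H^T$ for $H=X,Y$. They correspond under $W$ to the real and imaginary parts of $S$, which for a symmetric matrix are the entrywise ones. Since $D_t$ and $c$ are real, \eqref{eq:Scomm} splits into two equations with the real vectors $\operatorname{Re}b$ and $\operatorname{Im}b$ in place of $b$. Pulling back by $W$, for each $H$ there is $\tilde b_H$ with $C_0\tilde b_H=\tilde b_H$ and
\begin{equation}\label{eq:upstairs}
[L,\tilde H]z=\langle z,\tilde c\rangle\tilde b_H-\langle z,\tilde b_H\rangle\tilde c\qquad(z\in\mathbb{C}^{2n}).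
\end{equation}

The unitary $C_0C_1$ satisfies $C_0C_1T=C_0T^*C_1=TC_0C_1$, so by Lemma~\ref{lem:single}(a) $C_0=(\varepsilon_1E+\varepsilon_2(I-E))C_1$ with $|\varepsilon_1|=|\varepsilon_2|=1$. Using $C_1EC_1=I-E$ and antilinearity,
\[
I=C_0^2=(\varepsilon_1E+\varepsilon_2(I-E))(\bar\varepsilon_1(I-E)+\bar\varepsilon_2E)=\varepsilon_1\bar\varepsilon_2E+\varepsilon_2\bar\varepsilon_1(I-E).
\]
So $C_0=\eta^2C_1$ for some unimodular $\eta$, and $L$ commutes with $C_1$. If $C_0z=z$, then $C_1(\bar\eta z)=\eta\bar\eta^2z=\bar\eta z$. Replacing $\tilde c,\tilde b_H$ by $\bar\eta\tilde c,\bar\eta\tilde b_H$ does not change the right side of \eqref{eq:upstairs}, so we may assume that these vectors are fixed by $C_1$: $\tilde c=(v,\bar v)$ and $\tilde b_H=(p_H,\bar p_H)$.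

The $C_1$-fixed vectors form the real space $\mathcal{R}=\{(x,\bar x)\}$ of dimension $2n$, on which $\langle(x,\bar x),(y,\bar y)\rangle=2\operatorname{Re}(y^*x)$. The operator $L$ preserves $\mathcal{R}$, so $L(x,\bar x)=(\mathcal{L}x,\overline{\mathcal{L}x})$ with $\mathcal{L}$ real-linear and symmetric, and $\tilde H(x,\bar x)=(Hx,\overline{Hx})$ because $H^T=\overline{H}$. The first component of \eqref{eq:upstairs} at $z=(x,\bar x)$ is \eqref{eq:adm}. The $2n$ independent vectors $L^k\tilde c$ lie in $\mathcal{R}$ and span it over $\mathbb{R}$, so $v$ is cyclic.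
\end{proof}

By \eqref{eq:odot}, the complex-linear and antilinear parts of \eqref{eq:adm} are
\begin{equation}\label{eq:split}
[P,H]=p_Hv^*-vp_H^*,\qquad Q\overline{H}-HQ=p_Hv^T-vp_H^T .
\end{equation}

\begin{example}[the mechanism in its simplest form]\label{ex:exact}
Suppose that $A$ is irreducible and that an admissible pair has $p_X=p_Y=0$. Then $P$ commutes with $X$ and $Y$, so $P$ is a real scalar. Also $XQ=Q\overline{X}$ and $YQ=Q\overline{Y}$, that is, $AQ=QA^T$ and $A^*Q=Q(A^T)^*$. If $Q=0$, then $\mathcal{L}$ is a scalar and has no cyclic vector in the space $\mathbb{R}^{2n}$. So $Q\neq0$, and Lemma~\ref{lem:schur}(b) gives $A\cong A^T$. Cyclicity forces an antilinear part, and the antilinear part is an equivalence between $A^T$ and $A$. For $n=1$ this does occur: $X,Y$ are real scalars, and $\mathcal{L}z=Pz+Q\bar z$ with $v=1$ is admissible exactly when $\mathcal{L}1=P+Q\notin\mathbb{R}$, that is, when $\operatorname{Im}Q\ne0$. In general $Q$ intertwines only up to the rank-two terms in \eqref{eq:split}, and the task is to control them.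
\end{example}

For this we need room to move among admissible pairs.

\begin{lemma}\label{lem:ops}
Let $(\mathcal{L},v)$ be admissible for $A$.
\begin{enumerate}
\item[(i)] $(\mathcal{L}-\mu\,v\odot v,\,v)$ is admissible for $A$ for every $\mu\in\mathbb{R}$; the parts of $\mathcal{L}-\mu\,v\odot v$ are $P-\mu vv^*$ and $Q-\mu vv^T$.
\item[(ii)] For real $\lambda$ not an eigenvalue of $\mathcal{L}$, put $\mathcal{L}_\lambda=(\mathcal{L}-\lambda)^{-1}$ and $v_\lambda=\mathcal{L}_\lambda v$. Then $(\mathcal{L}_\lambda,v_\lambda)$ is admissible for $A$, and for all but finitely many $\lambda$ all coordinates of $v_\lambda\in\mathbb{C}^n$ are nonzero.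
\item[(iii)] For unitary $D$, the pair $(D^*\mathcal{L}D,D^*v)$ is admissible for $D^*AD$, and $P(D^*\mathcal{L}D)=D^*P(\mathcal{L})D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For Hermitian $H$ we have $[v\odot v,H]=v\odot Hv-Hv\odot v$, so \eqref{eq:adm} holds with $p_H+\mu Hv$ in place of $p_H$. The two operators differ by a map with range in $\mathbb{R}v$, so by induction on $k$ the real span of $v,\dots,\mathcal{L}^kv$ is the same for both.

(ii) We have $[\mathcal{L}_\lambda,H]=-\mathcal{L}_\lambda[\mathcal{L},H]\mathcal{L}_\lambda$, and $\mathcal{L}_\lambda(p\odot v)\mathcal{L}_\lambda=\mathcal{L}_\lambda p\odot\mathcal{L}_\lambda v$ because $\mathcal{L}_\lambda$ is symmetric. So \eqref{eq:adm} holds with $-\mathcal{L}_\lambda p_H$. The inverse of an invertible map is a real polynomial in the map, so $\mathcal{L}$ is a polynomial in $\mathcal{L}_\lambda$; thus $v$ is cyclic for $\mathcal{L}_\lambda$, and so is its image $v_\lambda$ under the invertible map $\mathcal{L}_\lambda$. By the spectral theorem the $j$-th coordinate of $v_\lambda$ is a rational function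 of $\lambda$ with complex coefficients. If it vanished identically, the expansion $v_\lambda=-\sum_k\lambda^{-k-1}\mathcal{L}^kv$ for large $|\lambda|$ would show that all $\mathcal{L}^kv$ have $j$-th coordinate $0$, against cyclicity. So it has finitely many zeros.

(iii) This follows from $D^*(p\odot v)D=D^*p\odot D^*v$ and the complex linearity of $D$.
\end{proof}

\section{The equations when $X$ has simple spectrum}\label{sec:equations}

When $X$ is diagonal with distinct entries, the equations \eqref{eq:split} for $H=X$ can be solved, provided that $v$ has no zero coordinate; this is what Lemma~\ref{lem:ops}(ii) supplies. A diagonal unitary $D$ with $D^*v$ positive then makes $v$ real; by Lemma~\ref{lem:ops}(iii) this keeps $X$, the positions of the zero entries of $Y$, irreducibility and $A\not\cong A^T$. We call the resulting situation \emph{normalized}: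
\begin{quote}
$A=X+iY$ is irreducible, $A\not\cong A^T$, $X=\operatorname{diag}(x_1,\dots,x_n)$ with distinct $x_j$, and $(\mathcal{L},v)$ is an admissible pair for $A$ with $v_j>0$ for all $j$.
\end{quote}
Let $K=\frac1{2i}(Y-\overline{Y})$ be the entrywise imaginary part of $Y$, a real skew-symmetric matrix. In the normalized situation the role played by $Q$ in Example~\ref{ex:exact} passes to $Q-P$, in which the rank-two terms for $X$ cancel.

\begin{proposition}\label{prop:eq}
In the normalized situation the following hold.
\begin{enumerate}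
\item[(a)] $P$ is real symmetric, and there are real $a_1,\dots,a_n$ with
\begin{equation}\label{eq:P}
P_{ij}=Q_{ij}=v_iv_j\,\frac{a_i-a_j}{x_j-x_i}\qquad(i\ne j).
\end{equation}
\item[(b)] $\Delta=Q-P=\operatorname{diag}(\delta_1,\dots,\delta_n)$ has $\operatorname{Im}\delta_j\ne0$ for all $j$.
\item[(c)] The matrix $G$ defined by
\begin{equation}\label{eq:G}
iG=\Delta\overline{Y}-Y\Delta
\end{equation}
is real and skew-symmetric, $G_{ij}=0$ whenever $Y_{ij}=0$, and there is $s\in\mathbb{R}^n$ with
\begin{equation}\label{eq:PK}
PK=vs^T+\tfrac12G .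
\end{equation}
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $p=p_X$. The entries of \eqref{eq:split} are $P_{ij}(x_j-x_i)=p_iv_j-v_i\bar p_j$ and $Q_{ij}(x_j-x_i)=p_iv_j-v_ip_j$. The first with $i=j$ gives $v_i(p_i-\bar p_i)=0$, so $p$ is real, and $a_i=p_i/v_i$ gives \eqref{eq:P}. The diagonal of the Hermitian matrix $P$ is real.

(b) $\Delta$ is diagonal by (a), and $\mathcal{L}(ie_j)=iPe_j-iQe_j=-\delta_j\,ie_j$. If $\delta_j$ were real, $ie_j$ would be an eigenvector of $\mathcal{L}$ orthogonal to the real vector $v$, against \eqref{eq:cyc}.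

(c) Let $p=p_Y$ and $s=\operatorname{Im}p$. Subtract the first equation of \eqref{eq:split} from the second. The left side is
\[
(P+\Delta)\overline{Y}-Y(P+\Delta)-PY+YP=P(\overline{Y}-Y)+\Delta\overline{Y}-Y\Delta=-2iPK+iG,
\]
and the right side is $v(\bar p-p)^T=-2i\,vs^T$. This is \eqref{eq:PK}, and it shows that $G$ is real. Since $Y^T=\overline{Y}$, transposing \eqref{eq:G} gives $iG^T=Y\Delta-\Delta\overline{Y}=-iG$. Finally, $iG_{ij}=\delta_i\overline{Y_{ij}}-Y_{ij}\delta_j$.
\end{proof}

Every diagonal matrix intertwines $\overline{X}=X$ with $X$. The matrix $G$ measures the failure of $\Delta$ to intertwine $\overline{Y}$ with $Y$, and $K$ measures the same failure for the identity. If the two were proportional, a combination of $\Delta$ and $I$ would intertwine exactly. This is where $A\not\cong A^T$ enters.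

\begin{lemma}\label{lem:GK}
In the normalized situation $G\notin\mathbb{R}K$ and $K\ne0$.
\end{lemma}

\begin{proof}
Suppose $G=-\gamma K$ with $\gamma\in\mathbb{R}$, and put $Z=\Delta-\frac\gamma2I$. Then $Z\overline{Y}-YZ=iG-\frac\gamma2(\overline{Y}-Y)=iG+i\gamma K=0$ and $Z\overline{X}=XZ$. Hence $AZ=ZA^T$ and $A^*Z=Z(A^T)^*$. Since $\gamma$ is real, $Z\ne0$ by Proposition~\ref{prop:eq}(b), and Lemma~\ref{lem:schur}(b) gives $A\cong A^T$, a contradiction. If $K=0$, then $G=-2vs^T$ by \eqref{eq:PK}; its diagonal entries $-2v_js_j$ vanish, so $s=0$ and $G=0\in\mathbb{R}K$, which was just excluded.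
\end{proof}

Equation \eqref{eq:PK} says most when $K$ has a large kernel, because the unknown $P$ disappears there.

\begin{lemma}\label{lem:rank2}
In the normalized situation suppose that $K$ has rank $2$, and let $\mathcal{N}=\ker K\subset\mathbb{R}^n$. Then $v\perp\mathcal{N}$ and $Pv\in\mathbb{R}v$.
\end{lemma}

\begin{proof}
For $\xi\in\mathcal{N}$, \eqref{eq:PK} gives
\begin{equation}\label{eq:Gxi}
G\xi=-2(s\cdot\xi)\,v ,
\end{equation}
and $\xi^TG\xi=0$ then gives $(s\cdot\xi)(v\cdot\xi)=0$. A real vector space is not the union of two proper subspaces, so $s\perp\mathcal{N}$ or $v\perp\mathcal{N}$. Suppose $s\perp\mathcal{N}$. Then $G$ vanishes on $\mathcal{N}$. A real skew-symmetric matrix vanishing on $\mathcal{N}$ has range in the plane $\mathcal{N}^\perp$ and is determined by a skew-symmetric map of that plane, so such matrices form a line, spanned by $K$. Thus $G\in\mathbb{R}K$, against Lemma~\ref{lem:GK}. Hence $v\perp\mathcal{N}$.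

As $K$ maps $\mathcal{N}^\perp$ onto itself, $v=Kz$ with $0\neq z\in\mathcal{N}^\perp$, and $z\cdot v=z^TKz=0$; so $v,z$ is an orthogonal basis of $\mathcal{N}^\perp$. Now $z^TGz=0$, and for $\xi\in\mathcal{N}$, \eqref{eq:Gxi} gives $\xi^TGz=-(G\xi)^Tz=2(s\cdot\xi)(v\cdot z)=0$. So $Gz\in\mathbb{R}v$, and $Pv=PKz=(s\cdot z)v+\frac12Gz\in\mathbb{R}v$ by \eqref{eq:PK}.
\end{proof}

\section{The case $n=3$}\label{sec:three}

A nonzero real skew-symmetric $3\times3$ matrix has rank $2$, so for $n=3$ Lemma~\ref{lem:rank2} applies to every normalized pair. The relation $Pv\in\mathbb{R}v$ for one pair is not yet absurd. But it holds along the whole family $(\mathcal{L}_\lambda,v_\lambda)$, and its first two terms at $\lambda=\infty$ contradict cyclicity.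

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
One direction is Proposition~\ref{prop:if}. Suppose that $A\in\mathbf{M}_3(\mathbb{C})$ is good and $A\not\cong A^T$. Then $A$ is irreducible by the remark after Lemma~\ref{lem:small}. One of $X,Y$ has simple spectrum: otherwise each has an eigenspace of dimension at least $2$ in $\mathbb{C}^3$, these intersect, and a common eigenvector spans a reducing subspace. The matrix $iA$ has real part $-Y$, is good because multiples of TTOs are TTOs, and is not equivalent to its transpose. So we may assume that $X$ has simple spectrum and, after a unitary change of basis, that it is diagonal. By Proposition~\ref{prop:fold}, $A$ has admissible pairs.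

\emph{Step 1: if $(\mathcal{L},v)$ is admissible and all $v_j\ne0$, then $P(\mathcal{L})v\in\mathbb{R}v$.} Choose a diagonal unitary $D$ with $D^*v$ positive. The pair $(D^*\mathcal{L}D,D^*v)$ for $D^*AD$ is normalized, its $K$ is nonzero by Lemma~\ref{lem:GK} and so has rank $2$, and Lemma~\ref{lem:rank2} gives $D^*P(\mathcal{L})D\,D^*v\in\mathbb{R}D^*v$.

\emph{Step 2: expansion at $\lambda=\infty$.} Let $(\mathcal{L},v)$ be any admissible pair, with parts $P,Q$. For small real $\epsilon$ put
\[
R_\epsilon=(I-\epsilon\mathcal{L})^{-1}=\sum_{k\ge0}\epsilon^k\mathcal{L}^k,\qquad w(\epsilon)=R_\epsilon v=v+\epsilon\mathcal{L}v+O(\epsilon^2).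
\]
For $\lambda=1/\epsilon$ we have $\mathcal{L}_\lambda=-\epsilon R_\epsilon$ and $v_\lambda=-\epsilon w(\epsilon)$. By Lemma~\ref{lem:ops}(ii) and Step 1, $P(R_\epsilon)w(\epsilon)\in\mathbb{R}w(\epsilon)$ for all small $\epsilon\ne0$. From
\[
\mathcal{L}^2x=P(Px+Q\bar x)+Q\overline{(Px+Q\bar x)}=(P^2+Q\overline{Q})x+(PQ+Q\overline{P})\bar x
\]
we get $P(R_\epsilon)=I+\epsilon M(\epsilon)$ with $M(\epsilon)=P+\epsilon(P^2+Q\overline{Q})+O(\epsilon^2)$ Hermitian. Hence $M(\epsilon)w(\epsilon)=\eta(\epsilon)w(\epsilon)$ for small $\epsilon\ne0$, where $\eta=w^*Mw/w^*w$ is real and real-analytic near $0$ because $w(0)=v\ne0$. Writing $\eta=\eta_0+\eta_1\epsilon+O(\epsilon^2)$ and comparing the terms of order $0$ and $1$,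
\begin{equation}\label{eq:orders}
Pv=\eta_0v,\qquad (P^2+Q\overline{Q})v+P\mathcal{L}v=\eta_0\mathcal{L}v+\eta_1v .
\end{equation}

\emph{Step 3: contradiction.} Take an admissible pair and replace $\mathcal{L}$ by $\mathcal{L}-\eta_0|v|^{-2}\,v\odot v$. By Lemma~\ref{lem:ops}(i) the new pair is admissible and its complex-linear part kills $v$. Apply \eqref{eq:orders} to the new pair, again called $(\mathcal{L},v)$: now $Pv=0$, $\eta_0=0$, and $Q\overline{Q}v+P\mathcal{L}v=\eta_1v$. On the other hand $\mathcal{L}v=Q\bar v$, so
\[
\mathcal{L}^2v=P\mathcal{L}v+Q\,\overline{Q\bar v}=P\mathcal{L}v+Q\overline{Q}v=\eta_1v .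
\]
Thus $\operatorname{span}_{\mathbb{R}}\{\mathcal{L}^kv\}$ has dimension at most $2<6$, and $v$ is not cyclic.
\end{proof}

\section{Counterexamples for $n\ge4$}\label{sec:large}

For $n\ge4$ the rank of $K$ is not automatically $2$, so we choose $Y$ sparse. The nonzero entries of $Y_n$ form a graph on $\{1,\dots,n\}$: a triangle $1,2,3$ with pendant edges $\{3,\ell\}$, $\ell\ge4$. The triangle, with its nonreal product of entries, gives $A_n\not\cong A_n^T$, and the pendant edges make $A_n$ irreducible. The entries on the pendant edges are real in the given basis, but the normalization $v_j>0$ changes their phases in an unknown way, so $K_{3\ell}=0$ has to be proved. If it failed, \eqref{eq:PK} would force the off-diagonal part of $P$ to be that of a multiple of $vv^T$, and this the next lemma excludes.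

\begin{lemma}\label{lem:rankone}
In the normalized situation there is no $\mu\in\mathbb{R}$ with $P_{ij}=\mu v_iv_j$ for all $i\ne j$.
\end{lemma}

\begin{proof}
Otherwise replace $\mathcal{L}$ by $\mathcal{L}-\mu\,v\odot v$. By Lemma~\ref{lem:ops}(i) the new pair is normalized, and its $P=\operatorname{diag}(\pi_1,\dots,\pi_n)$ is diagonal. We apply Proposition~\ref{prop:eq} to it. The diagonal of \eqref{eq:PK} reads $0=v_js_j$, so $s=0$ and $G_{ij}=2\pi_iK_{ij}$ for all $i,j$. By Lemma~\ref{lem:GK} some $K_{ij}\ne0$, necessarily with $i\neq j$. Skew-symmetry of $G$ and $K$ gives $\pi_iK_{ij}=\pi_jK_{ij}$, so $\pi_i=\pi_j=:\pi$. The $(i,j)$ entry of \eqref{eq:G} is $\delta_i\overline{Y_{ij}}-Y_{ij}\delta_j=2i\pi K_{ij}=\pi(Y_{ij}-\overline{Y_{ij}})$, that is,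
\[
(\delta_i+\pi)\overline{Y_{ij}}=(\delta_j+\pi)Y_{ij}.
\]
As $Y_{ij}\ne0$, $|\delta_i+\pi|=|\delta_j+\pi|$. Since $P$ and $Q=P+\Delta$ are diagonal, $\mathcal{L}$ preserves each $\mathbb{C}e_m$ and acts there as $z\mapsto\pi_mz+(\pi_m+\delta_m)\bar z$. The map $z\mapsto re^{i\theta}\bar z$ sends $e^{i\theta/2}$ to $re^{i\theta/2}$, so $\pi_m+|\pi_m+\delta_m|$ is an eigenvalue with an eigenvector in $\mathbb{C}e_m$. For $m=i$ and $m=j$ this is the same number, and its eigenspace has dimension at least $2$, against \eqref{eq:cyc}.
\end{proof}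

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $A=A_n$. A matrix commuting with $X_n$ is diagonal, and a diagonal matrix commuting with $Y_n$ has equal entries at the two ends of each edge of the graph, which is connected. So every projection commuting with $X_n$ and $Y_n$ is scalar, and $A$ is irreducible. If $WA^TW^*=A$ with $W$ unitary, then $WX_nW^*=X_n$ and $W\overline{Y_n}W^*=Y_n$. So $W=\operatorname{diag}(w_j)$ and $w_i\overline{y_{ij}}\bar w_j=y_{ij}$. Multiplying these relations for $(i,j)=(1,2),(2,3),(3,1)$ shows that $y_{12}y_{23}y_{31}$ is real, but it equals $i$. So $A\not\cong A^T$.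

Suppose that $A$ is good. By Proposition~\ref{prop:fold} and Lemma~\ref{lem:ops} we arrive at a normalized situation with $X=X_n$ and with $Y$ having the same zero entries as $Y_n$.

We claim that $K_{3\ell}=0$ for $\ell\ge4$. In column $\ell$ of $Y$ only the entry $Y_{3\ell}$ is nonzero. So $(PK)_{j\ell}=P_{j3}K_{3\ell}$ for all $j$, and $G_{j\ell}=0$ for $j\ne3$ by Proposition~\ref{prop:eq}(c). Hence \eqref{eq:PK} gives $P_{j3}K_{3\ell}=v_js_\ell$ for $j\ne3$. If $K_{3\ell}\ne0$, put $\theta=s_\ell/K_{3\ell}$. Then \eqref{eq:P} gives $v_3(a_j-a_3)=\theta(x_3-x_j)$ for $j\neq3$, and trivially for $j=3$. Subtracting, $a_i-a_j=\frac{\theta}{v_3}(x_j-x_i)$, so $P_{ij}=\frac{\theta}{v_3}v_iv_j$ for all $i\ne j$, against Lemma~\ref{lem:rankone}.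

Thus $K$ is supported on the indices $1,2,3$. It is nonzero by Lemma~\ref{lem:GK}, so it has rank $2$, and $e_4\in\ker K$. Lemma~\ref{lem:rank2} gives $v_4=v\cdot e_4=0$, contradicting $v_4>0$. So $A_n$ is not good.
\end{proof}

The vector $e_4$ is the only place where $n\ge4$ is used. For $n=3$ there is no such vector, which is why Section~\ref{sec:three} has to pass to the second conclusion of Lemma~\ref{lem:rank2} and to the resolvent family. Parts (1)--(3) together give the last sentence of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}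

\bibitem{BCR}
Bochnak, Coste, Roy, \emph{Real Algebraic Geometry}.

\bibitem{GR}
Stephan Ramon Garcia, William T. Ross, \emph{Recent progress on truncated Toeplitz operators}, arXiv:1108.1858 (2011).

\end{thebibliography}
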